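\title{Collapsible hypertrees are exponentially rare}

\begin{abstract}
A $d$-dimensional hypertree on $n$ vertices is a set of $d$-faces whose boundaries form a basis of the column space of the boundary matrix $\partial_d$; for $d=1$ it is a spanning tree. A tree can be dismantled leaf by leaf, and $d$-collapsibility is the analogous property in dimension $d$. We prove that for every fixed $d\ge 2$ the $d$-collapsible hypertrees form an $e^{-\Theta(n^d)}$ fraction of all hypertrees, which answers a question posed by Linial and Peled. In fact, all but an $e^{-\Omega(n^d)}$ fraction of hypertrees differ in $\Omega(n^d)$ faces from every $d$-collapsible complex, and the same holds over any field and for Kalai's weighted measure. The proof is a first-moment argument: late in a collapse the remaining faces have unusually few facets, such sets of faces are few, and log-concavity of the basis generating polynomial bounds the probability that a random hypertree contains a given set.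
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Hypertrees and collapses}
Fix integers $d\ge 2$ and $n\ge d+2$. A \emph{$k$-face} is a subset of $[n]=\{1,\dots,n\}$ with $k+1$ elements, and a \emph{facet} of a $d$-face $\sigma$ is one of the $d+1$ faces of dimension $d-1$ contained in $\sigma$. A \emph{$d$-complex} on $[n]$ consists of all faces of dimension less than $d$ together with a set $X$ of $d$-faces, and we identify it with $X$. The boundary matrix $\partial_k$ has rows indexed by the $(k-1)$-faces and columns indexed by the $k$-faces; the column of $\sigma=\{v_0<\dots<v_k\}$ has the entry $(-1)^i$ in row $\sigma\setminus\{v_i\}$ and $0$ elsewhere, and $\partial_{k-1}\partial_k=0$. For a coefficient ring $R$, the group $H_d(X;R)$ is the module of linear relations among the columns of $\partial_d$ indexed by $X$, and $H_{d-1}(X;R)$ is the quotient of $\ker\partial_{d-1}$ by the span of these columns.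

A \emph{$d$-hypertree} is a $d$-complex $T$ with $H_d(T;\mathbb Q)=0$ and $H_{d-1}(T;\mathbb Q)=0$. The first condition says that $T$ has no cycle and the second that it spans; together they say that the columns indexed by $T$ form a basis of the column space of $\partial_d$ over $\mathbb Q$. Replacing $\mathbb Q$ by a field $\mathbb F$ defines \emph{$\mathbb F$-hypertrees}. Over every field $\partial_d$ has rank $\binom{n-1}{d}$ (Lemma~\ref{lem:det}), so this is the number of $d$-faces of every hypertree. For $d=1$ the basis condition describes the spanning trees of the complete graph. We write $\mathcal T_{n,d}$ for the set of $d$-hypertrees on $[n]$.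

A $(d-1)$-face $\tau$ of a complex is \emph{exposed} if exactly one $d$-face $\sigma$ contains it, and the \emph{elementary $d$-collapse} on $\tau$ removes both $\tau$ and $\sigma$. A complex is \emph{$d$-collapsible} if some sequence of elementary $d$-collapses removes all its $d$-faces. For $d=1$ a collapse removes a leaf with its edge, so every tree is collapsible. In any dimension a $d$-collapsible complex with $\binom{n-1}d$ $d$-faces is a hypertree (Lemma~\ref{lem:collapse}); let $\mathcal C_{n,d}\subset\mathcal T_{n,d}$ be the set of these. An example is the \emph{cone}, the set of all $d$-faces $\sigma$ through a vertex $v$: each facet $\sigma\setminus\{v\}$ is exposed. Collapsibility is a purely combinatorial reason for being a hypertree, and for $d\ge2$ it is not the only reason.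

\begin{example}\label{ex:rp2}
Let $d=2$, $n=6$, and let $T$ consist of the ten triangles
\[
123,\ 134,\ 145,\ 156,\ 162,\qquad 235,\ 346,\ 452,\ 563,\ 624 .
\]
Each of the $15$ edges lies in exactly two of them, so no edge is exposed. Change the sign of columns so that the boundary of $abc$ is the directed cycle $a\to b\to c\to a$, and consider a relation with coefficients $x_{abc}\in\mathbb Q$. The edges $13$ and $14$ are traversed in opposite directions by their two triangles, so $x_{123}=x_{134}=x_{145}=a$, say. The edges $23$, $45$ and $25$ are traversed twice in the same direction, so $x_{235}=-a$, $x_{452}=-a$ and $x_{235}+x_{452}=0$. Hence $a=0$, and a zero coefficient passes to every triangle sharing an edge, so all coefficients vanish. As $10=\binom52$, the complex $T$ is a hypertree that admits no collapse at all. It is not an $\mathbb F_2$-hypertree, since its columns sum to zero modulo $2$.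
\end{example}

\subsection{The question and the results}
How much of $\mathcal T_{n,d}$ does collapsibility explain? The following bounds are known, with $\gamma$ the Euler--Mascheroni constant:
\begin{equation}\label{eq:known}
\Big(\frac{n}{d+1}\Big)^{\binom{n-1}{d}}<|\mathcal T_{n,d}|<\Big(\frac{e\,n}{d+1}\Big)^{\binom{n-1}{d}},
\qquad
|\mathcal C_{n,d}|\ge\Big(\frac{e^{1-\gamma}\,n}{d+1}\Big)^{\binom{n-2}{d}} .
\end{equation}
They limit how small the ratio $|\mathcal C_{n,d}|/|\mathcal T_{n,d}|$ can be, but give no upper bound below $1$. The question posed in \cite{LP} is whether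
\[
|\mathcal C_{n,d}|/|\mathcal T_{n,d}|=e^{-\Omega(n^d)}\qquad\text{for fixed } d\ge2 \text{ as } n\to\infty .
\]

A count of faces suggests that the answer is yes. A hypertree has $\binom{n-1}d$ $d$-faces and $\binom nd$ $(d-1)$-faces, and the difference $\binom{n-1}{d-1}$ is of lower order. A collapse removes one face of each kind, so the difference never changes. When only $m$ $d$-faces remain, they must therefore fit on $m+O(n^{d-1})$ facets, although each of them has $d+1$ facets. A collapsible hypertree thus contains, at every scale $m\gg n^{d-1}$, a part that is as tightly packed as the whole. For graphs this costs nothing, since a subtree with $m$ edges has $m+1$ vertices. For $d\ge2$ one expects a small part of a typical complex to be packed more loosely than the whole.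

\begin{theorem}\label{thm:main}
For each $d\ge2$ there are $\delta>0$ and $n_0$ such that $|\mathcal C_{n,d}|\le e^{-\delta n^d}|\mathcal T_{n,d}|$ for all $n\ge n_0$. The order $n^d$ of the exponent is sharp: as $n\to\infty$,
\[
e^{-(\gamma+o(1))\binom{n-1}d}\ \le\ \frac{|\mathcal C_{n,d}|}{|\mathcal T_{n,d}|}\ \le\ e^{-\delta n^d}.
\]
\end{theorem}

For $d=1$ the ratio is $1$, so $d\ge2$ is the widest possible range. The exact exponential rate is not determined here.

The upper bound follows from a more robust statement. The \emph{shadow} $\operatorname{Sh}(X)$ of a set $X$ of $d$-faces is the set of all facets of members of $X$. We consider two ways of choosing a random hypertree $T$ on $[n]$: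
\begin{itemize}
\item[(i)] uniformly among the $\mathbb F$-hypertrees, for an arbitrary field $\mathbb F$;
\item[(ii)] from $\mathcal T_{n,d}$ with Kalai's weights, $\Pr(T)\propto|H_{d-1}(T;\mathbb Z)|^2$.
\end{itemize}

\begin{theorem}\label{thm:robust}
For each $d\ge2$ there are $\delta,\beta>0$ and $n_0$, depending only on $d$, such that the following holds for $n\ge n_0$ and $m=\lceil\delta n^d\rceil$. If $T$ is chosen according to \textup{(i)} or \textup{(ii)}, then with probability at least $1-e^{-\delta n^d}$:
\begin{itemize}
\item[(a)] every $X\subset T$ with $|X|=m$ has $|\operatorname{Sh}(X)|>(1+\beta)m$;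
\item[(b)] for every $A\subset T$ with $|T\setminus A|\le\beta m/2$, every sequence of elementary $d$-collapses of $A$ leaves more than $m$ $d$-faces;
\item[(c)] every $d$-collapsible complex $Y$ on $[n]$ satisfies $|T\setminus Y|>\beta m/2$.
\end{itemize}
\end{theorem}

With $A=T$, part (b) says that collapsing $T$ gets stuck at a core with $\Omega(n^d)$ $d$-faces; part (c) says that $T$ is far from every collapsible complex. Kalai's theorem evaluates the total weight in (ii): $\sum_{T\in\mathcal T_{n,d}}|H_{d-1}(T;\mathbb Z)|^2=n^{\binom{n-2}d}$. This gives the first bound below.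

\begin{corollary}\label{cor:counts}
With $\delta,n_0$ as in Theorem~\ref{thm:robust} and $n\ge n_0$, we have $|\mathcal C_{n,d}|\le e^{-\delta n^d}n^{\binom{n-2}d}$, and $|\mathcal C_{n,d}|$ is at most $e^{-\delta n^d}$ times the number of $\mathbb F$-hypertrees on $[n]$, for every field $\mathbb F$.
\end{corollary}

Section~\ref{sec:triangles} shows the argument for $d=2$. Section~\ref{sec:algebra} collects the deterministic facts, Section~\ref{sec:inclusion} bounds $\Pr(X\subset T)$, Section~\ref{sec:count} counts sets with small shadow, and Section~\ref{sec:proofs} combines them. Throughout,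
\[
N=\binom nd,\quad r=\binom{n-1}d,\quad M=\binom n{d+1},\quad \rho=N-r=\binom{n-1}{d-1},\quad p=\frac rM=\frac{d+1}n .
\]

\section{The argument for triangles}\label{sec:triangles}

Let $d=2$. If $T$ is collapsible, stop the collapse when a set $X$ of $m=\lceil\delta n^2\rceil$ triangles remains. The $r-m$ removed edges lie in no remaining triangle, so $X$ has at most $m+(n-1)\le(1+\beta)m$ edges. We shall see that $\Pr(X\subset T)\le(3e/n)^m$ for each fixed $X$, which is a factor $e$ per triangle worse than if triangles were present independently with probability $p=3/n$. A union bound succeeds if the number of possible $X$ is at most $(\vartheta n)^m$ with $\vartheta<1/(3e)$. This explains the scale. We need $m\gg n$ so that the term $n-1$ is negligible. We cannot take $m=r$, since by \eqref{eq:known} there are too many collapsible hypertrees. For small $\delta$, however, $\vartheta$ can be made as small as we like, and this absorbs the lost factor $e$.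

To count the sets $X$, reveal their triangles one at a time. Put $w=(1+\beta)m=\lambda n^2$, so that $\lambda$ is small and at most $w$ edges have been seen at any time. A step has \emph{type} $j$ if the new triangle has $j$ edges already seen. A triangle with an old edge is determined by that edge and a vertex, and a graph with $w$ edges spans at most $(2w)^{3/2}$ triangles (Lemma~\ref{lem:LW}). This gives the following table.
\begin{center}
\begin{tabular}{c|cccc}
type $j$ & $0$ & $1$ & $2$ & $3$\\ \hline
new edges minus $1$ & $2$ & $1$ & $0$ & $-1$\\
choices, at most & $n^3$ & $wn$ & $wn$ & $(2w)^{3/2}$\\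
choices divided by $wn$ & $\lambda^{-1}$ & $1$ & $1$ & $2^{3/2}\lambda^{1/2}$
\end{tabular}
\end{center}
If every step had $wn$ choices, then dividing by $m!$ would give $(wn)^m/m!\le(2en)^m$ sets: the right power of $n$ with the wrong constant. The improvement has to come from the powers of $\lambda$. Let $q_j$ be the number of steps of type $j$. Summing the second row gives $2q_0+q_1-q_3=|\operatorname{Sh}(X)|-m\le\beta m$. (For $123,124,134,234$ the types are $0,1,2,3$, and $2+1-1=6-4$.) So each step of type $0$ must be repaid by two steps of type $3$, and the factors $\lambda^{-1}$ and $(\lambda^{1/2})^2$ cancel exactly. Each step of type $1$ must be repaid by one step of type $3$, and here a factor $\lambda^{1/2}$ is gained. In total,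
\[
\lambda^{-q_0+q_3/2}\le\lambda^{(q_1-\beta m)/2}.
\]
It remains to see that a positive fraction of the steps have type $1$. Suppose that every edge lies in at most $K$ triangles of $X$. At most about a third of the triangles share no edge with another one, because these use three edges each. A triangle that shares an edge has, in a random order, a chance depending only on $K$ that this edge is old while its other two edges are new. So $q_1\ge\kappa' m$ in many orderings, with $\kappa'>0$ depending only on $K$, and we gain $\lambda^{(\kappa'-\beta)m/2}$.

The bound on degrees cannot be dropped from this argument. Let $X$ consist of the triangles $\{v\}\cup\tau$, where $\tau$ runs over $m$ edges avoiding a vertex $v$. Then $|\operatorname{Sh}(X)|\le m+n-1$. The edge $\tau$ is always new, so a step of type $0$ or $1$ reveals a new edge at $v$, and $q_0+q_1\le n-1$ in every ordering. Such sets are nevertheless few, at most $n\binom rm\le n(e/2\delta)^m$, for a different reason: every triangle contains one of only $n-1$ edges, so a step has about $n^2$ choices instead of $wn$. The proof treats these two regimes separately: many faces with a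 facet of high degree, or many faces with none.

\section{Boundary matrices and collapses}\label{sec:algebra}

Let $\hat\partial$ be the $r\times M$ submatrix of $\partial_d$ formed by the rows of the $(d-1)$-faces that avoid the vertex $n$, and let $\hat\partial_T$ be its submatrix with columns indexed by $T$. Part (b) of the next lemma is the determinant identity of Kalai behind the weights in (ii).

\begin{lemma}\label{lem:det}
\begin{itemize}
\item[(a)] Over every field $\mathbb F$, the column space of $\partial_d$ equals $\ker\partial_{d-1}$ and has dimension $r$. A set $T$ of $r$ $d$-faces is an $\mathbb F$-hypertree if and only if $\det\hat\partial_T\ne0$ in $\mathbb F$.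
\item[(b)] If $T\in\mathcal T_{n,d}$, then $|H_{d-1}(T;\mathbb Z)|=|\det\hat\partial_T|$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $R$ be $\mathbb Z$ or a field, let $\mathcal Z=\ker\partial_{d-1}\subset R^N$, and let $P\colon R^N\to R^r$ delete the coordinates of the faces containing $n$. We claim that $P$ maps $\mathcal Z$ isomorphically onto $R^r$. Let $z\in\mathcal Z$ with $Pz=0$, and let $\eta$ be a $(d-2)$-face avoiding $n$. The only $(d-1)$-face that contains $\eta$ and can lie in the support of $z$ is $\eta\cup\{n\}$, so $0=(\partial_{d-1}z)_\eta=\pm z_{\eta\cup\{n\}}$. Hence $z=0$. For a $(d-1)$-face $\tau$ avoiding $n$, the column of $\partial_d$ indexed by $\tau\cup\{n\}$ lies in $\mathcal Z$ and is mapped to $\pm$ the unit vector at $\tau$. Hence $P$ is onto, and these columns span $\mathcal Z$.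

All columns of $\partial_d$ lie in $\mathcal Z$, and $P$ sends them to the columns of $\hat\partial$. This proves (a). For $R=\mathbb Z$ it gives $H_{d-1}(T;\mathbb Z)\cong\mathbb Z^r/\hat\partial_T\mathbb Z^r$, which has order $|\det\hat\partial_T|$ by the Smith normal form when the determinant is nonzero.
\end{proof}

\begin{lemma}\label{lem:collapse}
Let collapses on $\tau_1,\dots,\tau_k$ remove the $d$-faces $\sigma_1,\dots,\sigma_k$ from a complex $Y$, in this order, and let $X$ be the set of remaining $d$-faces.
\begin{itemize}
\item[(a)] The faces $\tau_1,\dots,\tau_k$ are distinct, and none of them lies in $\operatorname{Sh}(X)$.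
\item[(b)] If $Y$ is $d$-collapsible, then so is every subset $A\subset Y$.
\item[(c)] If $Y$ is $d$-collapsible and $|Y|=r$, then $Y$ is an $\mathbb F$-hypertree for every field $\mathbb F$, and $H_{d-1}(Y;\mathbb Z)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
When $\tau_i$ is collapsed, $\sigma_i$ is the only remaining $d$-face containing it. So $\tau_i$ lies in no member of $X$ and in no $\sigma_j$ with $j>i$; as $\tau_j\subset\sigma_j$, also $\tau_i\ne\tau_j$. This is (a). For (b) and (c) take a sequence with $X=\emptyset$. Perform, in the same order, the collapses with $\sigma_i\in A$. At the turn of $\tau_i$ the remaining members of $A$ are among $\sigma_i,\sigma_{i+1},\dots$, and only $\sigma_i$ contains $\tau_i$; this proves (b). The submatrix of $\partial_d$ with rows $\tau_1,\dots,\tau_k$ and columns $\sigma_1,\dots,\sigma_k$ is triangular with diagonal entries $\pm1$, so the columns are independent over every field. If $k=r$ they form a basis by Lemma~\ref{lem:det}(a). Then the integer $\det\hat\partial_Y$ is nonzero modulo every prime, so it is $\pm1$, and Lemma~\ref{lem:det}(b) gives $H_{d-1}(Y;\mathbb Z)=0$.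
\end{proof}

The next lemma is the only consequence of collapsibility that the first-moment argument uses.

\begin{lemma}\label{lem:late}
Let $A$ be a set of at least $m$ $d$-faces, and suppose that some sequence of elementary $d$-collapses of $A$ leaves at most $m$ $d$-faces. Then there is $X\subset A$ with $|X|=m$ and $|\operatorname{Sh}(X)|\le N-|A|+m$.
\end{lemma}

\begin{proof}
Each collapse removes one $d$-face, so after $|A|-m$ collapses a set $X$ of exactly $m$ faces remains. By Lemma~\ref{lem:collapse}(a), $|A|-m$ of the $N$ $(d-1)$-faces are missing from $\operatorname{Sh}(X)$.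
\end{proof}

\section{The probability of containing a given set}\label{sec:inclusion}

The two bounds on $|\mathcal T_{n,d}|$ in \eqref{eq:known} differ by a factor $e^{r}$, so $\Pr(X\subset T)$ cannot be estimated by counting hypertrees. We use instead the generating polynomial $g(z)=\mathbb E\prod_{\sigma\in T}z_\sigma$. Its gradient at $\mathbf 1=(1,\dots,1)$ is known by symmetry, and if $\log g$ is concave, the tangent at $\mathbf 1$ bounds $\log g$ everywhere.

Recall that the maximal linearly independent subfamilies of a finite family of vectors over a field are the bases of a matroid. The $\mathbb F$-hypertrees are thus the bases of the column matroid of $\partial_d$ over $\mathbb F$.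

\begin{theorem}[\cite{AOV}; also \cite{BH}]\label{thm:AOV}
For every matroid on a finite set $E$, the logarithm of the basis generating polynomial $\sum_{B}\prod_{a\in B}z_a$, where $B$ runs over the bases, is a concave function on $(0,\infty)^E$.
\end{theorem}

\begin{lemma}\label{lem:inclusion}
If $T$ is chosen according to \textup{(i)} or \textup{(ii)}, then for every set $X$ of $d$-faces
\[
\Pr(X\subset T)\le\Big(\frac{e(d+1)}n\Big)^{|X|}.
\]
\end{lemma}

\begin{proof}
\emph{Concavity.} In case (i), $g$ is a constant multiple of a basis generating polynomial, so $\log g$ is concave on $(0,\infty)^M$ by Theorem~\ref{thm:AOV}. In case (ii), the Cauchy--Binet formula and Lemma~\ref{lem:det} give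
\[
\det\big(\hat\partial\operatorname{diag}(z)\hat\partial^{\,t}\big)=\sum_{|T|=r}(\det\hat\partial_T)^2\prod_{\sigma\in T}z_\sigma=\sum_{T\in\mathcal T_{n,d}}|H_{d-1}(T;\mathbb Z)|^2\prod_{\sigma\in T}z_\sigma ,
\]
which is a constant multiple of $g(z)$. The matrix on the left is linear in $z$, and it is positive definite for $z\in(0,\infty)^M$ because $\hat\partial$ has rank $r$. The function $\log\det$ is concave on positive definite matrices: if $\mu_1,\dots,\mu_r>0$ are the eigenvalues of $U^{-1}W$, then $\log\det((1-t)U+tW)=\log\det U+\sum_i\log(1-t+t\mu_i)$ is concave in $t$. So $\log g$ is concave in this case too.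

\emph{Symmetry.} A permutation of $[n]$ permutes the rows and the columns of the boundary matrices up to sign, so it preserves the law of $T$. Permutations act transitively on the $M$ $d$-faces and $|T|=r$, hence $\Pr(\sigma\in T)=r/M=p$ for every $\sigma$.

\emph{The tangent bound.} Let $\mathbf 1_X$ be the indicator vector of $X$ and
\[
\varphi(s)=\log g(\mathbf 1+s\mathbf 1_X)=\log\mathbb E(1+s)^{|T\cap X|}.
\]
Then $\varphi$ is concave on $[0,\infty)$, $\varphi(0)=0$ and $\varphi'(0)=\mathbb E|T\cap X|=p|X|$, so $\varphi(s)\le sp|X|$. Keeping only the event $X\subset T$ in the expectation,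
\[
(1+s)^{|X|}\Pr(X\subset T)\le\mathbb E(1+s)^{|T\cap X|}\le e^{sp|X|}.
\]
With $s=1/p$ this gives $\Pr(X\subset T)\le\big(e/(1+1/p)\big)^{|X|}\le(ep)^{|X|}$.
\end{proof}

\begin{remark}
The law of $T$ enters the rest of the paper only through this lemma, and both properties used in it are needed. A point mass at one cone has $g$ a monomial, whose logarithm is concave, but it is not symmetric. The uniform law on the $n$ cones is symmetric, but a cone $X$ has $\Pr(X\subset T)=1/n$, which exceeds $(ep)^r$ for large $n$.
\end{remark}

\section{Counting sets with small shadow}\label{sec:count}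

\begin{proposition}\label{prop:count}
Let $d\ge2$ and $\vartheta>0$. There are $\delta\in(0,\frac1{8\,d!}]$, $\beta\in(0,\frac12]$ and $n_0$ such that for $n\ge n_0$ and $m=\lceil\delta n^d\rceil$, the family $\mathcal X$ of all sets $X$ of $m$ $d$-faces on $[n]$ with $|\operatorname{Sh}(X)|\le(1+\beta)m$ satisfies $|\mathcal X|\le(\vartheta n)^m$.
\end{proposition}

\begin{remark}\label{rem:d1}
The statement is false for $d=1$ and $\vartheta<1$. By Cayley's formula there are $\binom n{m+1}(m+1)^{m-1}\ge n^{m+1}/(m+1)^2\ge n^{m-1}$ trees with $m<n$ edges on subsets of $[n]$. Each has a shadow of size $m+1$, and $n^{m-1}>(\vartheta n)^m$ once $\vartheta^{-m}>n$.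
\end{remark}

Until the end of the section, where the constants are chosen, let $K\ge12(d+1)$ be an integer, $0<\delta\le\frac13$, $0<\beta\le\frac12$ and $\delta n^d\ge1$. Put
\[
m=\lceil\delta n^d\rceil,\qquad w=(1+\beta)m,\qquad\lambda=w/n^d,\qquad c=(d!)^{(d+1)/d}\ge1 .
\]
From $\delta n^d\le m\le2\delta n^d$, $m\le w\le\frac32m$ and $m!\ge(m/e)^m$ we get
\begin{equation}\label{eq:params}
\delta\le\lambda\le3\delta\le1,\qquad \frac{w^m}{m!}\le(2e)^m .
\end{equation}

\subsection{Revealing the faces one at a time}
Let $\sigma_1,\dots,\sigma_m$ be an ordering of a set $X\in\mathcal X$, and let $V_i=\operatorname{Sh}(\{\sigma_1,\dots,\sigma_{i-1}\})$, so $|V_i|\le w$. A facet of $\sigma_i$ is \emph{old} if it lies in $V_i$ and \emph{new} otherwise. The \emph{type} $j_i\in\{0,\dots,d+1\}$ of step $i$ is the number of old facets of $\sigma_i$, and $(j_1,\dots,j_m)$ is the \emph{pattern}; there are at most $(d+2)^m$ patterns. Let $q_j$ be the number of steps of type $j$ and $q_{\mathrm{mid}}=q_1+\dots+q_{d-1}$. The types $1,\dots,d-1$ play the role of type $1$ in Section~\ref{sec:triangles}; for $d=1$ there would be none.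

Each element of $\operatorname{Sh}(X)$ is new at exactly one step, so $\sum_j(d+1-j)q_j=|\operatorname{Sh}(X)|\le(1+\beta)m$. Subtracting $\sum_jq_j=m$ gives $\sum_j(d-j)q_j\le\beta m$, that is,
\[
q_{d+1}\ge dq_0+\sum_{j=1}^{d-1}(d-j)q_j-\beta m\ge dq_0+q_{\mathrm{mid}}-\beta m .
\]
Define $a_0=-1$, $a_1=\dots=a_d=0$ and $a_{d+1}=1/d$. Dividing by $d$,
\begin{equation}\label{eq:budget}
\sum_{i=1}^ma_{j_i}=-q_0+\frac{q_{d+1}}d\ \ge\ \frac{q_{\mathrm{mid}}-\beta m}d .
\end{equation}

The numbers $a_j$ are the exponents of $\lambda$ in the number of choices at a step of type $j$. For $j=d+1$ we must bound the number of $d$-faces all of whose facets lie in a given small set, and the tool is the following standard inequality.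

\begin{lemma}[Discrete Loomis--Whitney inequality]\label{lem:LW}
Let $S\subset\mathbb Z^{d+1}$ be finite, and let $\pi_i\colon\mathbb Z^{d+1}\to\mathbb Z^d$ delete the $i$th coordinate, $0\le i\le d$. Then $|S|^d\le\prod_{i=0}^d|\pi_i(S)|$.
\end{lemma}

For $d=2$, applied to the ordered triangles of a graph with $w$ edges, it gives $|S|^2\le(2w)^3$. We also record how the count improves when the new face is known to have a facet in a smaller set $B$.

\begin{lemma}\label{lem:step}
Let $B\subset V$ be sets of $(d-1)$-faces with $|V|\le w$ and $|B|\le\theta w$, where $0<\theta\le1$, and let $0\le j\le d+1$.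
\begin{itemize}
\item[(a)] At most $c\,wn\,\lambda^{a_j}$ $d$-faces have exactly $j$ facets in $V$.
\item[(b)] If $j\ge1$, at most $c\,wn\,\lambda^{a_j}\theta^{1/d}$ of them have a facet in $B$.
\end{itemize}
\end{lemma}

\begin{proof}
For $j=0$ there are at most $n^{d+1}=wn\lambda^{-1}$ $d$-faces in all. For $j\ge1$, (a) is the case $B=V$, $\theta=1$ of (b). If $1\le j\le d$, a face with a facet in $B$ is determined by this facet and one more vertex, which leaves at most $\theta wn\le wn\,\theta^{1/d}$ choices. If $j=d+1$, let $S$ be the set of tuples $(x_0,\dots,x_d)$ such that $\{x_0,\dots,x_d\}$ is a $d$-face with all facets in $V$ and $\{x_1,\dots,x_d\}\in B$. Each face to be counted gives at least one tuple. The set $\pi_0(S)$ consists of orderings of members of $B$ and the other $\pi_i(S)$ of orderings of members of $V$, so $|S|^d\le d!\,\theta w\,(d!\,w)^d$. Hence $|S|\le c\,w\,(\theta w)^{1/d}=c\,wn\,\lambda^{1/d}\theta^{1/d}$, because $w^{1/d}=\lambda^{1/d}n$.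
\end{proof}

Apply (a) with $V=V_i$ at each step. Since $\lambda\le1$, \eqref{eq:budget} shows that the number of orderings of members of $\mathcal X$ with a given pattern is at most
\begin{equation}\label{eq:pattern}
(c\,wn)^m\,\lambda^{\sum_ia_{j_i}}\le(c\,wn)^m\,\lambda^{(q_{\mathrm{mid}}-\beta m)/d}.
\end{equation}
This is a gain only when $q_{\mathrm{mid}}$ is a positive fraction of $m$, which fails for cones. So we split $\mathcal X$. For $X\in\mathcal X$ let $\deg_X\tau$ be the number of members of $X$ containing $\tau$, and let $B_X=\{\tau:\deg_X\tau>K\}$ be the set of \emph{heavy} facets. Since the degrees sum to $(d+1)m$,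
\begin{equation}\label{eq:heavy}
|B_X|\le\theta m\le\frac m{12},\qquad\text{where }\theta=\frac{d+1}K .
\end{equation}
Let $\mathcal X_1$ consist of the $X\in\mathcal X$ in which at least $m/3$ members have a heavy facet, and let $\mathcal X_2=\mathcal X\setminus\mathcal X_1$.

\subsection{Many faces with a heavy facet}
Here Lemma~\ref{lem:step}(b) with $B=B_X$ should save a factor $\theta^{1/d}$ at a positive fraction of the steps. The difficulty is that $B_X$ depends on $X$ and has to be specified. Choosing it among all $N$ faces could cost $\binom N{\lfloor\theta m\rfloor}$, roughly $(N/\theta m)^\theta$ per step or more, which is unbounded as $\delta\to0$; and $\delta$ will be chosen after $K$. Instead we first reveal a few members of $X$ that cover $B_X$. Then $B_X$ is a subset of a known set of at most $w$ faces, and all its elements are old at every later step.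

\begin{lemma}\label{lem:X1}
With $C_1=64e(d+2)c$,
\[
|\mathcal X_1|\le\Big[C_1\,n\,\delta^{-\beta/d}\,\theta^{1/(4d)}\Big]^m .
\]
\end{lemma}

\begin{proof}
For each $X\in\mathcal X_1$ pick, for every $\tau\in B_X$, a member of $X$ containing $\tau$; call the resulting set $E_X$. Then $B_X\subset\operatorname{Sh}(E_X)$ and $k=|E_X|\le m/12$ by \eqref{eq:heavy}. Call an ordering of $X$ \emph{good} if it lists $E_X$ first. There are $k!\,(m-k)!=m!/\binom mk\ge2^{-m}m!$ good orderings of $X$, and an ordering determines $X$. So $|\mathcal X_1|\,2^{-m}m!$ is at most the total number of good orderings, which we bound by specifying the following in turn.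
\begin{itemize}
\item The number $k$: at most $m+1\le2^m$ choices.
\item The pattern: at most $(d+2)^m$ choices.
\item The set $I$ of indices $i>k$ such that $\sigma_i$ has a heavy facet: at most $2^m$ choices. Note that $|I|\ge m/3-k\ge m/4$.
\item The faces $\sigma_1,\dots,\sigma_k$, by Lemma~\ref{lem:step}(a).
\item The set $B_X$, a subset of $V_{k+1}$: at most $2^w\le4^m$ choices.
\item The faces $\sigma_{k+1},\dots,\sigma_m$. For $i\notin I$ use Lemma~\ref{lem:step}(a). For $i\in I$ we have $B_X\subset V_{k+1}\subset V_i$ and $\sigma_i$ has a facet in $B_X$, so $j_i\ge1$, and Lemma~\ref{lem:step}(b) applies since $|B_X|\le\theta m\le\theta w$.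
\end{itemize}
The choices of faces contribute the bound \eqref{eq:pattern} times $\theta^{|I|/d}\le\theta^{m/(4d)}$. In \eqref{eq:pattern} we only use $q_{\mathrm{mid}}\ge0$, which gives $\lambda^{(q_{\mathrm{mid}}-\beta m)/d}\le\lambda^{-\beta m/d}\le\delta^{-\beta m/d}$. Altogether
\[
|\mathcal X_1|\le\frac{2^m}{m!}\cdot2^m(d+2)^m\,2^m\,4^m\,(c\,wn)^m\,\delta^{-\beta m/d}\,\theta^{m/(4d)},
\]
and $w^m/m!\le(2e)^m$ completes the proof.
\end{proof}

\subsection{Many faces without a heavy facet}
Here we show that $q_{\mathrm{mid}}$ is large for a constant fraction of the orderings. It is convenient to generate the random order by independent arrival times, because the facets of a fixed face then become old independently of each other.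

\begin{lemma}\label{lem:X2}
Let $\kappa=1/(4K^2)$, $C_2=2e(d+2)c$, and suppose $\beta\le\kappa/24$. Then
\[
|\mathcal X_2|\le\frac{12}\kappa\Big[C_2\,n\,(3\delta)^{\kappa/(24d)}\Big]^m .
\]
\end{lemma}

\begin{proof}
Let $X\in\mathcal X_2$. Call $\sigma\in X$ \emph{isolated} if all its facets have degree $1$. Isolated faces have disjoint sets of $d+1\ge3$ facets, so there are at most $(1+\beta)m/3$ of them. Fewer than $m/3$ members of $X$ have a heavy facet. The remaining members, at least $(1-\beta)m/3\ge m/6$ in number, are called \emph{useful}: all their facets have degree at most $K$, and some facet has degree at least $2$.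

Give the members of $X$ independent uniform arrival times in $[0,1]$; the order of arrival is a uniformly random ordering. Fix a useful $\sigma$, a facet $\tau_1$ of degree at least $2$, and two further facets $\tau_2,\tau_3$, which exist because $d+1\ge3$. For a facet $\tau$ of $\sigma$ let $X_\tau$ be the set of the $\deg_X\tau-1$ other members of $X$ containing $\tau$. The facet $\tau$ is old when $\sigma$ arrives if and only if some member of $X_\tau$ arrives earlier. The sets $X_\tau$ are pairwise disjoint, because two distinct facets of $\sigma$ have union $\sigma$ and so lie in no other $d$-face. Conditioned on $\sigma$ arriving at time $x$, the facets are therefore old independently, $\tau$ with probability $1-(1-x)^{\deg_X\tau-1}$. This is at least $x$ for $\tau_1$, while each of $\tau_2,\tau_3$ is new with probability at least $(1-x)^{K-1}$. Hence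
\[
\Pr(\tau_1\text{ old},\ \tau_2,\tau_3\text{ new})\ge\int_0^1x(1-x)^{2K-2}\,dx=\frac1{2K-1}-\frac1{2K}=\frac1{2K(2K-1)}\ge\kappa .
\]
On this event $\sigma$ has at least $1$ and at most $d-1$ old facets. Summing over useful faces, $\mathbb E\,q_{\mathrm{mid}}\ge\kappa m/6$. Since $q_{\mathrm{mid}}\le m$, we have $\kappa m/6\le m\Pr(q_{\mathrm{mid}}\ge\kappa m/12)+\kappa m/12$, so at least $\frac\kappa{12}m!$ orderings of $X$ have $q_{\mathrm{mid}}\ge\kappa m/12$. For these, $q_{\mathrm{mid}}-\beta m\ge\kappa m/24$. Summing \eqref{eq:pattern} over the patterns with this property,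
\[
|\mathcal X_2|\,\frac\kappa{12}\,m!\le(d+2)^m(c\,wn)^m\lambda^{\kappa m/(24d)},
\]
and \eqref{eq:params} gives the claim.
\end{proof}

The hypothesis $d\ge2$ was used here twice, in bounding the number of isolated faces and in choosing $\tau_2,\tau_3$.

\subsection{Choice of the constants}
The saving in Lemma~\ref{lem:X1} comes from $K$ alone, so $K$ is chosen first. A large $K$ makes the exponent in Lemma~\ref{lem:X2} small, and this is compensated by a small $\delta$. A small $\delta$ inflates the loss $\delta^{-\beta/d}$, and this is compensated by a small $\beta$.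

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Choose an integer $K\ge12(d+1)$ with $2C_1\big(\frac{d+1}K\big)^{1/(4d)}\le\vartheta/4$. Then choose $\delta\le\frac1{8\,d!}$ with $C_2(3\delta)^{\kappa/(24d)}\le\vartheta/4$, and then
\[
\beta=\min\Big\{\frac12,\ \frac\kappa{24},\ \frac{d\ln2}{\ln(1/\delta)}\Big\},
\]
so that $\delta^{-\beta/d}\le2$. If $\delta n^d\ge1$, Lemmas~\ref{lem:X1} and~\ref{lem:X2} give $|\mathcal X|\le\big(1+\frac{12}\kappa\big)4^{-m}(\vartheta n)^m$, which is at most $(\vartheta n)^m$ once $4^m\ge1+\frac{12}\kappa$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}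

\begin{proof}[Proof of Theorem~\ref{thm:robust}]
Let $\delta,\beta,n_0$ be given by Proposition~\ref{prop:count} for $\vartheta=\frac1{e^2(d+1)}$; they depend only on $d$. Increase $n_0$ so that for $n\ge n_0$
\begin{equation}\label{eq:large}
\rho\le\frac{\beta m}2\qquad\text{and}\qquad m+\frac{\beta m}2\le r .
\end{equation}
The first inequality holds for large $n$ because $\rho=O(n^{d-1})$ and $m\ge\delta n^d$. The second holds because $m+\beta m/2\le\frac54\cdot2\delta n^d\le\frac5{16}\,n^d/d!$, while $r\sim n^d/d!$.

Property (a) fails exactly when $T$ contains a member of $\mathcal X$. By Proposition~\ref{prop:count} and Lemma~\ref{lem:inclusion}, this has probability at most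
\[
\Big(\frac n{e^2(d+1)}\Big)^m\Big(\frac{e(d+1)}n\Big)^m=e^{-m}\le e^{-\delta n^d}.
\]
It remains to show that (a) implies (b) and (b) implies (c), for every $T$ with $|T|=r$.

Suppose that (b) fails for some $A\subset T$. Then $|A|\ge r-\beta m/2\ge m$ by \eqref{eq:large}, and Lemma~\ref{lem:late} provides $X\subset A\subset T$ with $|X|=m$ and
\[
|\operatorname{Sh}(X)|\le N-|A|+m\le\rho+\frac{\beta m}2+m\le(1+\beta)m .
\]
So (a) fails. Next assume (b), and let $Y$ be $d$-collapsible. Then $A=T\cap Y$ is $d$-collapsible by Lemma~\ref{lem:collapse}(b), so some sequence of collapses of $A$ leaves no $d$-face. By (b) this forces $|T\setminus Y|=|T\setminus A|>\beta m/2$.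
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:counts}]
A member $T$ of $\mathcal C_{n,d}$ violates (b) with $A=T$, so $\Pr(T\in\mathcal C_{n,d})\le e^{-\delta n^d}$ in both models. By Lemma~\ref{lem:collapse}(c), every member of $\mathcal C_{n,d}$ is an $\mathbb F$-hypertree and has weight $1$ in (ii). So this probability equals $|\mathcal C_{n,d}|$ divided by the number of $\mathbb F$-hypertrees in model (i), and $|\mathcal C_{n,d}|$ divided by the total weight $n^{\binom{n-2}d}$ in model (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bound is the case $\mathbb F=\mathbb Q$ of the second bound in Corollary~\ref{cor:counts}. For the lower bound we use the lower bound on $|\mathcal C_{n,d}|$ in \eqref{eq:known} and the upper bound on $|\mathcal T_{n,d}|$; the latter is the estimate $\binom Mr<(eM/r)^r$. Since $\binom{n-1}d=\binom{n-2}d+\binom{n-2}{d-1}$,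
\[
\frac{|\mathcal C_{n,d}|}{|\mathcal T_{n,d}|}\ge\frac{\big(\frac{e^{1-\gamma}n}{d+1}\big)^{\binom{n-2}d}}{\big(\frac{en}{d+1}\big)^{\binom{n-1}d}}=e^{-\gamma\binom{n-2}d}\Big(\frac{en}{d+1}\Big)^{-\binom{n-2}{d-1}} .
\]
Here $\binom{n-2}d\le\binom{n-1}d$, and $\binom{n-2}{d-1}\log\frac{en}{d+1}=O(n^{d-1}\log n)=o\big(\binom{n-1}d\big)$. So the right-hand side is at least $e^{-(\gamma+o(1))\binom{n-1}d}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AOV}
Anari, Oveis Gharan and Vinzant, \emph{Log-concave polynomials I}, Duke Math. J., 2021.

\bibitem{BH}
Br\"and\'en and Huh, \emph{Lorentzian polynomials}, Ann. Math., 2020.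

\bibitem{LP}
Nati Linial and Yuval Peled, \emph{Enumeration and randomized constructions of hypertrees}, arXiv:1801.02423 (2018).

\end{thebibliography}
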